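# Groups of class $q+1$ whose coset poset of class-$q$ subgroups is contractible

## Contractible coset posets in class $q+1$

**Theorem 1.** Let $q\ge 2$ and let $p$ be a prime not dividing $q+1$. There is a countable, locally finite $p$-group $G$ of finite exponent, nilpotent of class exactly $q+1$, with $\Gamma^{q+1}(G)\cong\mathbb Z/p$, such that $\mathscr C(\mathcal N_{q+1},G)$ is contractible.

Here $\mathcal N_{q+1}$ is the family of all subgroups of $G$ that are nilpotent of class $\le q$. The space $\mathscr C(\mathcal N_{q+1},G)$ is built from the cosets of these subgroups, ordered by inclusion; the precise definition follows below.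

If $G$ itself has class $\le q$, then $G$ is one of its own cosets, the poset has a largest element, and the space is contractible. One may ask for a converse among groups that miss the family only barely, that is, groups of class $\le q+1$. The following question comes from Simon Gritschacher and Bernardo Villarreal, "On families of nilpotent subgroups and associated coset posets", arXiv:2104.06869 (2021): *if $G$ is nilpotent of class $\le q+1$ and $\mathscr C(\mathcal N_{q+1},G)$ is $q$-connected, is $G$ of class $\le q$?* Theorem 1 says no for every $q\ge2$, even if "$q$-connected" is strengthened to "contractible". The simplest case is $q=2$, $p=2$. For $q=1$ the answer is yes: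

**Theorem 2.** If $G$ has class $\le 2$ and $\mathscr C(\mathcal N_2,G)$ is $1$-connected, then $G$ is abelian.

The condition $p\nmid q+1$ in Theorem 1 is sharp when $q=2$:

**Corollary 3.** Let $p$ be a prime. There is a group $G$ of class exactly $3$ with $\Gamma^3(G)$ of exponent $p$ and $\mathscr C(\mathcal N_3,G)$ $2$-connected if and only if $p\neq3$.

The group of Theorem 1 is infinite, and a finite counterexample is not claimed. What holds at finite stages is this:

**Addendum 4.** The group $G$ of Theorem 1 is an increasing union of finite $p$-groups $G_0\le G_1\le\cdots$ of class exactly $q+1$ such that for each $i$ there is $j\ge i$ with $\mathscr C(\mathcal N_{q+1},G_i)\to\mathscr C(\mathcal N_{q+1},G_j)$ null-homotopic.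

## Nilpotency class, coset posets, and the dihedral group of order 8

Group commutators are $[x,y]=x^{-1}y^{-1}xy$. In an associative algebra we write $[x,y]=xy-yx$. In both settings longer brackets are left-normed: $[x_1,\dots,x_m]=[[x_1,\dots,x_{m-1}],x_m]$.

**Definition (class).** The lower central series is $\Gamma^1(G)=G$, $\Gamma^{k+1}(G)=[\Gamma^k(G),G]$. The group $G$ is nilpotent of class $\le c$ if $\Gamma^{c+1}(G)=1$. Class $\le1$ means abelian, so $\mathcal N_2$ is the family of abelian subgroups.

**Definition (coset poset).** For a family $\mathcal F$ of subgroups of $G$, the coset poset $\mathscr C(\mathcal F,G)$ is the set $\{gH: g\in G,\ H\in\mathcal F\}$ ordered by inclusion. We identify it with the realization of its order complex, whose $n$-simplices are the chains $g_0H_0\subset\cdots\subset g_nH_n$.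

**Definition ($k$-connected).** A space is $k$-connected if it is nonempty and $\pi_i$ vanishes for all $i\le k$ at every basepoint.

Take $q=1$ and let $G$ be dihedral of order $8$, with center $Z$ of order $2$. If $H$ is abelian, so is $HZ$, and $gH\mapsto gHZ$ is an order-preserving map from $\mathscr C(\mathcal N_2,G)$ to itself with $gH\subset gHZ$. A poset map that dominates the identity is homotopic to it, and this one is the identity on its image. So $\mathscr C(\mathcal N_2,G)$ is homotopy equivalent to the poset of cosets of abelian subgroups containing $Z$. These subgroups are $Z$, with $4$ cosets, and the three subgroups of order $4$, with $2$ cosets each. Modulo $Z$ we see a Klein four-group: its $4$ elements, and the $6$ cosets of its subgroups of order $2$, which are all the two-element subsets. This is the poset of vertices and edges of the complete graph on $4$ vertices. A connected graph with $4$ vertices and $6$ edges is a wedge of $6-4+1=3$ circles, so $\mathscr C(\mathcal N_2,G)\simeq\bigvee^3S^1$. It is not $1$-connected, as Theorem 2 predicts.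

## Finite subsets of cosets, and the case $q=1$

The coset poset has many redundant points. We replace it by a simplicial complex whose vertices are the group elements.

**Definition (the complex $X(G)$).** For a finite nonempty $\sigma\subset G$ put $H_\sigma=\langle a^{-1}b:a,b\in\sigma\rangle$. Let $X(G)$ be the simplicial complex with vertex set $G$ whose simplices are the finite nonempty $\sigma\subset G$ for which $H_\sigma$ has class $\le q$.

Equivalently, $\sigma$ lies in some coset $gH$ with $H\in\mathcal N_{q+1}$. Indeed, if $\sigma\subset gH$ then $a^{-1}b\in H$ for all $a,b\in\sigma$, so $H_\sigma\le H$ and $H_\sigma$ has class $\le q$; conversely $\sigma\subset aH_\sigma$ for any $a\in\sigma$. For the dihedral group of order $8$ and $q=1$, $X(G)$ is a union of six tetrahedra, one on each coset of a subgroup of order $4$.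

**Lemma 5.** $\mathscr C(\mathcal N_{q+1},G)\simeq|X(G)|$, naturally for inclusions of groups.

*Proof.* Let $P$ be the poset of simplices of $X(G)$; its realization is the barycentric subdivision of $X(G)$. Define $f:P\to\mathscr C(\mathcal N_{q+1},G)$ by $f(\sigma)=aH_\sigma$ for any $a\in\sigma$. If $\sigma\subset gH$ then $H_\sigma\le H$ and $aH_\sigma\subset aH=gH$. So $aH_\sigma$ is the smallest coset containing $\sigma$. It follows that $f$ does not depend on $a$ and preserves order.

We use Quillen's fiber lemma (Quillen, *Homotopy properties of the poset of nontrivial $p$-subgroups*, Prop. 1.6): a poset map $f:P\to C$ for which every $f^{-1}(C_{\le c})$ is contractible is a homotopy equivalence. For $c=gH$ this fiber is $\{\sigma:aH_\sigma\subset gH\}=\{\sigma:\sigma\subset gH\}$. Every finite nonempty subset of $gH$ is a simplex, so the fiber is the face poset of a full simplex on the set $gH$, which is contractible. For $G\le G'$, neither $H_\sigma$ nor the formula for $f$ depends on the ambient group, which gives naturality. $\square$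

*Proof of Theorem 2.* Recall that $\pi_1$ of a connected simplicial complex is its edge-path group: edge loops at a base vertex, where consecutive vertices span a simplex, modulo replacing $\dots,a,b,c,\dots$ by $\dots,a,c,\dots$ whenever $\{a,b,c\}$ is a simplex (repetitions allowed). The plan is to read the commutator off as a holonomy.

Let $q=1$. Any two elements $g,h$ span a simplex of $X(G)$, because $\langle g^{-1}h\rangle$ is cyclic. Put $\lambda(g,h)=[g,h]\in\Gamma^2(G)$. Then $\lambda(h,g)=\lambda(g,h)^{-1}$ and $\lambda(g,g)=1$. Since $G$ has class $\le2$, commutators are central and multiplicative in each variable. If $\{g,ga,gb\}$ is a simplex, then $[a,b]=1$, and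
$$\lambda(g,ga)\,\lambda(ga,gb)\,\lambda(gb,g)=[g,a]\cdot[g,b][a,g][a,b]\cdot[b,g]=[a,b]=1 .$$
So the product of $\lambda$ along an edge loop is unchanged by the elementary moves, and it defines a homomorphism from the edge-path group at $1$ to $\Gamma^2(G)$. If $\mathscr C(\mathcal N_2,G)$ is $1$-connected, then by Lemma 5 the edge-path group is trivial. Evaluating on the loop $1,g,h,1$ gives $1=\lambda(1,g)\lambda(g,h)\lambda(h,1)=[g,h]$ for all $g,h$. $\square$

From now on $n:=q+1\ge3$, $p$ is a prime with $p\nmid n$, and $k=\mathbb F_p$.

## Brackets of length $n$ and the Dynkin idempotent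

We will build groups in which all $n$-fold commutators are governed by a single linear functional. The functional lives on the following space.

**Definition (the functor $F$).** For a $k$-vector space $W$ let $\theta:W^{\otimes n}\to W^{\otimes n}$ be given by $\theta(w_1\otimes\cdots\otimes w_n)=[w_1,\dots,w_n]$, the bracket taken in the tensor algebra $T(W)$. Put $F(W)=\operatorname{im}\theta$, the span of all left-normed $n$-fold brackets of elements of $W$.

A linear map $f:W\to W'$ induces $F(f):F(W)\to F(W')$, with $F(f)F(Y)=F(f(Y))$ for $Y\le W$; and for $W_1\le W$ we have $F(W_1)\subset F(W)$. For instance, $F$ of a line is $0$, since $[w,w]=0$. For $n=3$ and $W=\langle a,b\rangle$, the space $F(W)$ is spanned by $[a,b,a]=2aba-baa-aab$ and $[a,b,b]=abb-2bab+bba$, which are independent.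

Let $S_n$ act on $W^{\otimes n}$ by place permutations, where $\pi$ moves the factor in place $i$ to place $\pi(i)$. Let $\gamma_j$ be the $j$-cycle that moves the $j$-th factor to the front:
$$\gamma_j(w_1\otimes\cdots\otimes w_j\otimes\cdots)=w_j\otimes w_1\otimes\cdots\otimes w_{j-1}\otimes\cdots .$$
Since $[y,w_j]=yw_j-w_jy$, we get $\theta=(1-\gamma_n)\cdots(1-\gamma_3)(1-\gamma_2)$. So $\theta$ is the action of an element $\vartheta\in k[S_n]$. Extend the sign to a ring homomorphism $\operatorname{sgn}:k[S_n]\to k$. Since $n\ge3$, the factor $1-\gamma_3$ is present, and $\gamma_3$ is even, so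
$$\operatorname{sgn}(\vartheta)=\prod_{j=2}^n(1-\operatorname{sgn}\gamma_j)=0. \tag{1}$$
This vanishing is where $q\ge2$ will be used. For $n=2$ one has $\operatorname{sgn}(1-\gamma_2)=2$ instead.

**Lemma 6 (Dynkin–Specht–Wever).** $\vartheta^2=n\vartheta$. Hence $e:=\vartheta/n\in k[S_n]$ is idempotent, $F(W)=e\,W^{\otimes n}$, and $\operatorname{sgn}(e)=0$.

*Proof.* Let $T(W)$ act on itself from the right by $z\cdot(w_1\cdots w_m)=[z,w_1,\dots,w_m]$. First we show that $z\cdot y=[z,y]$ whenever $y$ is a left-normed bracket of elements of $W$. This is the definition if $y\in W$. If it holds for $y$, then for $w\in W$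
$$z\cdot[y,w]=(z\cdot y)\cdot w-(z\cdot w)\cdot y=[[z,y],w]-[[z,w],y]=[z,[y,w]],$$
the last step being the Jacobi identity.

Write $\theta_m$ for the degree-$m$ version of $\theta$. We show $\theta_m(x)=mx$ for every left-normed bracket $x$ of degree $m$, by induction on $m$. For $m=1$ this is clear. Let $x=[y,w]=yw-wy$ with $y$ left-normed of degree $m-1$. Then $\theta_m(yw)=[\theta_{m-1}(y),w]=(m-1)[y,w]$. On the other hand $\theta_m(wy)=w\cdot y=[w,y]$ by the first part. So $\theta_m(x)=(m-1)[y,w]-[w,y]=m[y,w]=mx$.

Hence $\theta^2=n\theta$ on every $W^{\otimes n}$. If $\dim W\ge n$, then $k[S_n]$ acts faithfully on $W^{\otimes n}$, because the $n!$ place permutations of $w_1\otimes\cdots\otimes w_n$ with $w_i$ independent are linearly independent. So $\vartheta^2=n\vartheta$. Since $p\nmid n$ we may divide by $n$; the rest is immediate, with (1) for the sign. $\square$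

**Lemma 7.** For $W_1\le W$ we have $F(W_1)=F(W)\cap W_1^{\otimes n}$. For $W_1,W_2\le W$ we have $F(W_1)\cap F(W_2)=F(W_1\cap W_2)$.

*Proof.* If $x\in F(W)\cap W_1^{\otimes n}$, then $x=ex\in eW_1^{\otimes n}=F(W_1)$; the other inclusion is clear. For the second claim, choose a basis of $W_1\cap W_2$ and extend it to bases of $W_1$ and of $W_2$; together these form a basis of $W_1+W_2$, and comparing monomials gives $W_1^{\otimes n}\cap W_2^{\otimes n}=(W_1\cap W_2)^{\otimes n}$. So $F(W_1)\cap F(W_2)\subset F(W)\cap(W_1\cap W_2)^{\otimes n}=F(W_1\cap W_2)$, and the reverse inclusion is clear. $\square$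

## Groups whose top commutator is a linear functional

We need one fact about lower central series.

**Lemma 8.** In any group $H$, $\Gamma^m(H)$ is generated modulo $\Gamma^{m+1}(H)$ by the left-normed commutators $[h_1,\dots,h_m]$. So if $\Gamma^{n+1}(H)=1$, then $\Gamma^n(H)$ is generated by the left-normed $n$-fold commutators.

*Proof.* Induction on $m$; the case $m=1$ is trivial. $\Gamma^{m+1}(H)$ is generated by the $[x,h]$ with $x\in\Gamma^m(H)$, $h\in H$. For $x,x'\in\Gamma^m(H)$ we have $[xx',h]=[x,h]\,[[x,h],x']\,[x',h]$, and $[[x,h],x']\in\Gamma^{m+2}(H)$. So modulo $\Gamma^{m+2}(H)$ the element $[x,h]$ is multiplicative in $x$. If $x\in\Gamma^{m+1}(H)$, it is trivial modulo $\Gamma^{m+2}(H)$. Hence $[x,h]$ modulo $\Gamma^{m+2}(H)$ depends only on $x$ modulo $\Gamma^{m+1}(H)$. By induction we may write $x$ as a product of left-normed $m$-fold commutators and their inverses, and the claim for $m+1$ follows. $\square$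

**Construction of $G_\varphi$.** Let $V$ be a $k$-vector space of countable dimension and $\varphi:F(V)\to k$ a nonzero linear functional. Let $\mathcal A=T(V)/\bigoplus_{i>n}V^{\otimes i}$, with augmentation ideal $\mathcal A_+$, and let $\mathcal U=1+\mathcal A_+$. This is a group of units, since $\mathcal A_+$ is nilpotent. Let $x,y\in\mathcal U$ with $x-1$ and $y-1$ concentrated in degrees $\ge i$ and $\ge j$, and with components $x_i$, $y_j$ in these degrees. From $xy-yx=(x-1)(y-1)-(y-1)(x-1)$ we get
$$[x,y]-1=(yx)^{-1}(xy-yx)=(x_iy_j-y_jx_i)+(\text{terms of degree}>i+j). \tag{2}$$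
Let $\pi:\mathcal U\to V$ send $g$ to its degree-one part. It is a surjective homomorphism. By induction on $m$, (2) shows that $[g_1,\dots,g_m]-1$ lies in degrees $\ge m$ with degree-$m$ part $[\pi g_1,\dots,\pi g_m]$. Also by (2) and induction, $\Gamma^m(\mathcal U)\subset1+(\text{degrees}\ge m)$, the right side being a subgroup. Hence $\Gamma^{n+1}(\mathcal U)=1$, and $[g_1,\dots,g_n]=1+[\pi g_1,\dots,\pi g_n]$.

The subgroup $1+V^{\otimes n}\cong(V^{\otimes n},+)$ is central in $\mathcal U$. By Lemma 8, $\Gamma^n(\mathcal U)$ is generated by the elements $1+[\pi g_1,\dots,\pi g_n]$. Over $k=\mathbb F_p$ an additive subgroup is a subspace, so $\Gamma^n(\mathcal U)=1+F(V)$. Define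
$$G_\varphi:=\mathcal U/(1+\ker\varphi).$$
As $n>1$, $\pi$ induces a surjection $\pi:G_\varphi\to V$.

**Lemma 9.** The group $G=G_\varphi$ has the following properties.

1. It has class exactly $n$, and $\varphi$ induces $\Gamma^n(G)\cong F(V)/\ker\varphi\cong k=\mathbb Z/p$. Under this identification
$$[g_1,\dots,g_n]=\varphi([\pi g_1,\dots,\pi g_n])\qquad(g_i\in G). \tag{3}$$
2. It is countable, and it is a $p$-group of exponent dividing $p^s$ whenever $p^s>n$.
3. Let $V$ be the increasing union of finite-dimensional subspaces $V_m$ with $\varphi|_{F(V_m)}\ne0$. Then $G$ is the increasing union of finite subgroups $G_m$ of class exactly $n$; in particular $G$ is locally finite.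
4. For $\sigma\subset G$ finite nonempty put $D(\sigma)=\operatorname{span}\{\pi a-\pi b:a,b\in\sigma\}\le V$. Then
$$\sigma\in X(G)\iff\varphi|_{F(D(\sigma))}=0. \tag{4}$$

*Proof.* Part 1 is the computation just made, passed to the quotient; the class is exactly $n$ because $\Gamma^{n+1}(G)=1$ and $\Gamma^n(G)\cong k\neq0$.

For part 2, $\mathcal A$ is countable because $V$ is, and $(1+a)^{p^s}=1+a^{p^s}=1$ for $a\in\mathcal A_+$, since $a^{p^s}$ lies in degrees $\ge p^s>n$.

For part 3, let $G_m$ be the image of $1+\bigl(T(V_m)/\bigoplus_{i>n}V_m^{\otimes i}\bigr)_+$. It is finite, and these images increase to $G$. By (3) and Lemma 8, $\Gamma^n(G_m)$ corresponds to $\varphi(F(V_m))\ne0$, so the class is exactly $n$.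

For part 4, $\pi(H_\sigma)$ is the additive subgroup generated by the $\pi b-\pi a$. Over $\mathbb F_p$ this is the subspace $D(\sigma)$. By Lemma 8, $H_\sigma$ has class $\le q=n-1$ if and only if all its left-normed $n$-fold commutators vanish. By (3) this says $\varphi([w_1,\dots,w_n])=0$ for all $w_i\in D(\sigma)$, and these brackets span $F(D(\sigma))$. $\square$

So the whole complex $X(G)$ is encoded in the functional $\varphi$. The remaining task is to choose $\varphi$ so that $X(G)$ is contractible.

## Coning off a finite subcomplex with one new vector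

To kill homotopy classes, we want to cone off a given finite subcomplex $K\subset X(G)$: find $h\in G$ such that $\sigma\cup\{h\}\in X(G)$ for all $\sigma\in K$. Let $g_0,\dots,g_m$ be the vertices of $K$, let $J=\{0,\dots,m\}$ and $v_i=\pi(g_i)$. Assume for now that the $v_i$ are linearly independent, and put $W=\operatorname{span}(v_0,\dots,v_m)$. Write $\pi(h)=-t$, and think of $t$ as a vector outside $W$. With $u_i=v_i+t$ and $\sigma=\{g_i\}_{i\in I}$,
$$D(\sigma)=D_I:=\operatorname{span}(u_i-u_j)_{i,j\in I},\qquad D(\sigma\cup\{h\})=\operatorname{span}(v_i-v_j,\,v_i+t)_{i,j\in I}=U_I:=\operatorname{span}(u_i)_{i\in I}.$$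
By (4) we know $\varphi|_{F(D_I)}=0$ for $\{g_i\}_{i\in I}\in K$, and we want $\varphi|_{F(U_I)}=0$ for the same sets $I$.

The first thing to try is a vector $t$ that $\varphi$ does not see: $\varphi(x)=\varphi(F(\mathrm{pr})x)$ on $F(W\oplus kt)$, where $\mathrm{pr}$ kills $t$. Then $\mathrm{pr}(U_I)=\operatorname{span}(v_i)_{i\in I}$, so we would need $\varphi$ to vanish on $F(\operatorname{span}(v_i)_{i\in I})$. This already fails for edges. Any $\{g_0,g_1\}$ is a simplex, since $D_{\{0,1\}}$ is a line and $F$ of a line is $0$; but $\varphi$ may well be nonzero on $F(\langle v_0,v_1\rangle)$. The vector $t$ must interact with $W$, in a way that depends on $K$.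

Suppose, then, that we may prescribe $\varphi$ on $F(W\oplus kt)$ freely, as long as it keeps its values on $F(W)$. We want it to be zero on $\sum_IF(U_I)$, the sum over the simplices of $K$. The two demands are compatible exactly when $\varphi$ vanishes on $F(W)\cap\sum_IF(U_I)$. Now $\sum c_iu_i=\sum c_iv_i+(\sum c_i)t$ lies in $W$ if and only if $\sum c_i=0$, so $W\cap U_J=D_J$ and, by Lemma 7, $F(W)\cap F(U_J)=F(D_J)$. All we know about $\varphi$ is that it vanishes on $\sum_IF(D_I)$. So it suffices to have the purely linear statement
$$F(D_J)\cap\sum_{I\in K}F(U_I)=\sum_{I\in K}F(D_I). \tag{5}$$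
A linear map $r:F(U_J)\to F(D_J)$ which is the identity on $F(D_J)$ and satisfies $r(F(U_I))\subset F(D_I)$ for every nonempty $I\subset J$ gives (5) for all $K$ at once: if $x=\sum x_I$ is on the left side, then $x=r(x)=\sum r(x_I)$ is on the right side. We call such an $r$ a retraction. Let us test by hand whether it exists when $J=\{0,1,2\}$ and $K$ is the triangle with its three edges and no interior.

*Length $2$.* For this paragraph only, let $n=2$. Then $F(U_J)=\sum_{i<j}F(U_{\{i,j\}})$, while $F(D_{\{i,j\}})=0$, so a retraction would have to be zero. But $F(D_J)$ contains $[u_0-u_1,u_1-u_2]=[u_0,u_1]-[u_0,u_2]+[u_1,u_2]\ne0$. There is no retraction, in accordance with Theorem 2.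

*Length $3$.* Let $n=3$, and for this paragraph let $p$ be arbitrary. Put $a=u_0-u_2$, $b=u_1-u_2$, so $F(D_J)$ has basis $[a,b,a],[a,b,b]$. A retraction must kill each $F(U_{\{i,j\}})$, since $F(D_{\{i,j\}})=0$. The sum of these three spaces is the part of $F(U_J)$ in which some $u_i$ is missing, because $\theta$ preserves the multidegree in the $u_i$. So a retraction exists if and only if no nonzero element of $F(D_J)$ has zero multilinear part in $u_0,u_1,u_2$. Put $A=[u_0,u_1,u_2]$, $B=[u_1,u_2,u_0]$; these are independent, since $u_1u_0u_2$ occurs only in $A$ and $u_1u_2u_0$ only in $B$. By Jacobi, $[u_0,u_2,u_1]=A+B$. From $[a,b]=[u_0,u_1]-[u_0,u_2]+[u_1,u_2]$ we read off the multilinear parts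
$$[a,b,a]\rightsquigarrow -A+B,\qquad [a,b,b]\rightsquigarrow -A-(A+B)=-2A-B .$$
The determinant is $(-1)(-1)-(1)(-2)=3$. So the retraction exists for this $J$ precisely when $p\ne3$. For $p=3$ the nonzero element $[a,b,a+b]$, whose multilinear part is $-3A$, obstructs it.

So both hypotheses, $n\ge3$ and $p\nmid n$, show up in the smallest cases. The next three sections construct $r$ in general. The construction goes by induction on the number of $u_i$ involved, and each induction step needs (5) for the boundary of a simplex. That statement will follow from an acyclicity theorem.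

## Cosimplicial vector spaces and the acyclicity of $F(D_{[\bullet]})$

For a finite set $I$ let $U_I=k^I$ with basis $(u_i)_{i\in I}$, let $\varepsilon:U_I\to k$ be given by $u_i\mapsto1$, and let $D_I=\ker\varepsilon$. For nonempty $I$, $D_I$ is spanned by the $u_i-u_j$; and $U_\emptyset=D_\emptyset=0$. A map $I\to I'$ of finite nonempty sets induces maps $U_I\to U_{I'}$ and $D_I\to D_{I'}$.

**Definition (cosimplicial vector space).** This is a sequence $A^0,A^1,\dots$ of vector spaces with cofaces $\delta^i:A^{m-1}\to A^m$ ($0\le i\le m$) and codegeneracies $\sigma^j:A^m\to A^{m-1}$ ($0\le j\le m-1$) satisfying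
$$\delta^j\delta^i=\delta^i\delta^{j-1}\ (i<j),\qquad \sigma^j\sigma^i=\sigma^i\sigma^{j+1}\ (i\le j),$$
$$\sigma^j\delta^i=\delta^i\sigma^{j-1}\ (i<j),\qquad\sigma^j\delta^i=\mathrm{id}\ (i=j,j+1),\qquad\sigma^j\delta^i=\delta^{i-1}\sigma^j\ (i>j+1).$$
It is *acyclic* if the complex $(A^m,\ d=\sum_i(-1)^i\delta^i)_{m\ge0}$ has zero cohomology in all degrees, including degree $0$.

Restricting $U$ and $D$ to the sets $[m]=\{0,\dots,m\}$ and monotone maps gives cosimplicial vector spaces $U_{[\bullet]}$ and $D_{[\bullet]}$. Here $\delta^i$ comes from the injection $[m-1]\to[m]$ that misses $i$. As an example, $D_{[\bullet]}$ itself is not acyclic. We have $D_{[0]}=0$ and $D_{[1]}=k(u_1-u_0)$, and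
$$d(u_1-u_0)=(u_2-u_1)-(u_2-u_0)+(u_1-u_0)=0,$$
so $H^1=k$. Applying $F$ repairs this:

**Lemma 10.** $F(D_{[\bullet]})$ is acyclic.

*Proof.* **Step 1: $U_{[\bullet]}^{\otimes j}$ is acyclic for $j\ge1$.** This supplies the acyclic pieces of a resolution. In degree $m$ the space has the tuples in $[m]^j$ as a basis. Let $h$, of degree $-1$, send $(i_1,\dots,i_j)$ to $(i_1-1,\dots,i_j-1)$ if all $i_s\ge1$ and to $0$ otherwise, with $h=0$ in degree $0$. Clearly $h\delta^0=\mathrm{id}$.

Let $i\ge1$ and work on degree $m\ge1$. We claim $h\delta^i=\delta^{i-1}h$. If a tuple has an entry $0$, then $\delta^i$ keeps that entry $0$, and both sides vanish. If all entries are $\ge1$, both sides send an entry $s$ to $s-1$ when $s<i$ and to $s$ when $s\ge i$. On degree $0$, $\delta^1$ fixes the tuple $(0,\dots,0)$, so $h\delta^1=0$. In degree $m\ge1$ therefore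
$$hd=\mathrm{id}+\sum_{i=1}^{m+1}(-1)^i\delta^{i-1}h=\mathrm{id}-dh,$$
and in degree $0$ we have $hd=\mathrm{id}$. So every cocycle of positive degree is a coboundary, and $d$ is injective on degree $0$.

**Step 2: a resolution of $D_I^{\otimes n}$.** The purpose is to express $D_I^{\otimes n}$ by powers of $U_I$. Let $Q_I$ be the complex $U_I\xrightarrow{\varepsilon}k$ in degrees $0,1$, with $I\ne\emptyset$. Since $\varepsilon$ is onto, its cohomology is $D_I$ in degree $0$. By Künneth, $Q_I^{\otimes n}$ has cohomology $D_I^{\otimes n}$ in degree $0$ only, so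
$$0\to D_I^{\otimes n}\to(Q_I^{\otimes n})^0\to(Q_I^{\otimes n})^1\to\cdots\to(Q_I^{\otimes n})^n\to0 \tag{6}$$
is exact. It is natural in $I$. The group $S_n$ acts on $Q_I^{\otimes n}$ by chain maps with Koszul signs, where the swap of adjacent factors is $x\otimes y\mapsto(-1)^{|x||y|}y\otimes x$. On $(Q_I^{\otimes n})^0=U_I^{\otimes n}$ there are no signs, and we see the place permutation action. On $(Q_I^{\otimes n})^n=k^{\otimes n}=k$ every adjacent swap acts by $-1$, so this is the sign representation. For $l<n$, $(Q_I^{\otimes n})^l$ is naturally a direct sum of copies of $U_I^{\otimes(n-l)}$, one for each choice of $l$ places.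

**Step 3: applying the idempotent.** This turns the first term of (6) into $F(D_I)$ and removes the last term. As $e$ is idempotent and commutes with the maps in (6), the sequence splits as the sum of its image under $e$ and its image under $1-e$. So (6) stays exact after applying $e$. The first term becomes $eD_I^{\otimes n}=F(D_I)$. The last becomes $\operatorname{sgn}(e)k=0$ by Lemma 6. With $C^l:=e(Q_{[\bullet]}^{\otimes n})^l$ we get an exact sequence of cosimplicial vector spaces
$$0\to F(D_{[\bullet]})\to C^0\to C^1\to\cdots\to C^{n-1}\to0 .$$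
Each $C^l$ with $l<n$ is a direct summand, as a cosimplicial space, of a sum of copies of $U_{[\bullet]}^{\otimes(n-l)}$ with $n-l\ge1$. By Step 1 it is acyclic.

**Step 4: descending along the resolution.** This transfers acyclicity to the first term. Let $Z^l=\ker(C^l\to C^{l+1})$ for $l<n-1$ and $Z^{n-1}=C^{n-1}$. Then $Z^0=F(D_{[\bullet]})$, and there are short exact sequences $0\to Z^l\to C^l\to Z^{l+1}\to0$ for $l\le n-2$. Starting from $Z^{n-1}$, the long exact cohomology sequences show one after another that every $Z^l$ is acyclic. $\square$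

Had the last term $k$ of (6) survived, the argument would break. The constant cosimplicial space $k$ has $d=0$ from degree $0$ to degree $1$, hence $H^0=k$.

## Normalization

Lemma 10 concerns alternating sums of cofaces. We want to separate $\delta^0$ from the other cofaces. For a cosimplicial vector space $A$ put
$$N^mA=\bigcap_{j=0}^{m-1}\ker(\sigma^j:A^m\to A^{m-1}),\qquad L^mA=\sum_{i=1}^m\delta^iA^{m-1},$$
so that $N^0A=A^0$ and $L^0A=0$.

**Lemma 11.** $NA$ and $LA$ are subcomplexes of $(A,d)$, and $A=NA\oplus LA$. Hence $A':=A/LA$, whose differential is induced by $\delta^0$, is naturally isomorphic to $NA$. If $A$ is acyclic, so is $A'$. If $A\subset B$ is a cosimplicial subspace, then $A'\to B'$ is injective.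

*Proof.* **Step 1: subcomplexes.** This makes $A'$ a complex and identifies its differential. For $i\ge1$ we have $\delta^0\delta^i=\delta^{i+1}\delta^0$, so $\delta^0$ maps $LA$ to $LA$; the terms $\delta^l$ of $d$ with $l\ge1$ have image in $LA$ anyway. So $LA$ is a subcomplex and $d$ induces $\delta^0$ on $A/LA$.

Let $x\in N^mA$ and $0\le j\le m$. In $\sigma^jdx$ the terms with $i<j$ involve $\sigma^j\delta^ix=\delta^i\sigma^{j-1}x=0$, and those with $i>j+1$ involve $\delta^{i-1}\sigma^jx=0$. The terms $i=j$ and $i=j+1$ add up to $(-1)^jx+(-1)^{j+1}x=0$. So $dx\in N^{m+1}A$.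

**Step 2: relations for a projection.** We want a projection of $A^m$ onto $N^mA$ that kills $L^mA$, and we build it from $E_j=1-\delta^{j+1}\sigma^j$ on $A^m$, $0\le j\le m-1$. We use three relations.

- $\sigma^jE_j=0$ and $E_j\delta^{j+1}=0$, since $\sigma^j\delta^{j+1}=1$.
- For $i>j$: $\sigma^jE_i=\sigma^j-\sigma^j\delta^{i+1}\sigma^i=\sigma^j-\delta^i\sigma^j\sigma^i=\sigma^j-\delta^i\sigma^{i-1}\sigma^j=E_{i-1}\sigma^j$.
- For $j<i-1$: $E_j\delta^i=\delta^i-\delta^{j+1}\sigma^j\delta^i=\delta^i-\delta^{j+1}\delta^{i-1}\sigma^j=\delta^i-\delta^i\delta^{j+1}\sigma^j=\delta^iE_j$.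

**Step 3: the decomposition.** Let $\Pi=E_{m-1}E_{m-2}\cdots E_0$. By the second relation, $\sigma^j$ moves to the right past $E_{m-1},\dots,E_{j+1}$, and then meets $E_j$:
$$\sigma^j\Pi=E_{m-2}\cdots E_j\,(\sigma^jE_j)\,E_{j-1}\cdots E_0=0.$$
So $\Pi(A^m)\subset N^mA$. By the third relation, for $i\ge1$, $\delta^i$ moves to the left past $E_0,\dots,E_{i-2}$, and then meets $E_{i-1}$:
$$\Pi\delta^i=E_{m-1}\cdots E_i\,(E_{i-1}\delta^i)\,E_{i-2}\cdots E_0=0.$$
So $\Pi(L^mA)=0$. If $x\in N^mA$, every $E_j$ fixes $x$, so $\Pi x=x$. For any $z$, $E_jz-z\in\delta^{j+1}A^{m-1}\subset L^mA$, and applying this successively gives $\Pi x-x\in L^mA$ for all $x\in A^m$. Therefore $x=\Pi x+(x-\Pi x)$ shows $A^m=N^mA+L^mA$; and if $x\in N^mA\cap L^mA$, then $x=\Pi x=0$.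

**Step 4: consequences.** The composite $NA\to A\to A'$ is a natural isomorphism of complexes. So $A'$ is isomorphic to a direct summand of the complex $A$, and is acyclic if $A$ is. If $A\subset B$, then $A'\to B'$ is identified with the inclusion $NA\subset NB$. $\square$

## The retraction $F(U_J)\to F(D_J)$

The next lemma is statement (5) for the boundary of a simplex.

**Lemma 12.** For every finite nonempty $T$: $\;F(D_T)\cap\sum_{i\in T}F(U_{T\setminus i})=\sum_{i\in T}F(D_{T\setminus i})$.

*Proof.* The inclusion $\supseteq$ is clear. For $\subseteq$, let $T=[m]$. If $m=0$ then $D_T=0$ and there is nothing to show. Let $m\ge1$, and put $A=F(D_{[\bullet]})\subset B=F(U_{[\bullet]})$. Note that $\delta^iA^{m-1}=F(D_{[m]\setminus i})$ and $\delta^iB^{m-1}=F(U_{[m]\setminus i})$. By Lemmas 10 and 11, $A'$ is acyclic and $A'\to B'$ is injective.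

Let $x\in A^m$ lie in $\sum_{i\ge0}\delta^iB^{m-1}$, say $x=\delta^0b+(\text{element of }L^mB)$ with $b\in B^{m-1}$. In $B'^m$ this reads $[x]=[\delta^0b]=d[b]$, so $d[x]=0$ in $B'^{m+1}$. By injectivity, $d[x]=0$ in $A'^{m+1}$. By acyclicity, $[x]=d[y]=[\delta^0y]$ in $A'^m$ for some $y\in A^{m-1}$. This says
$$x\in\delta^0y+L^mA\subset\sum_{i\ge0}\delta^iA^{m-1}=\sum_{i}F(D_{[m]\setminus i}).\qquad\square$$

**Lemma 13.** Let $J$ be a finite nonempty set. There is a linear map $r:F(U_J)\to F(D_J)$ with $r|_{F(D_J)}=\mathrm{id}$ and $r(F(U_I))\subset F(D_I)$ for all nonempty $I\subset J$.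

*Proof.* The map is built one support at a time. As $\theta$ preserves the multidegree in the $u_i$, we have $F(U_J)=\bigoplus_{\emptyset\ne I\subset J}F^I$, where $F^I$ is the part of multidegrees with support exactly $I$; and $F(U_I)=\bigoplus_{\emptyset\neq I'\subset I}F^{I'}$ by Lemma 7. By induction on $|I|$ we construct $r_I:F^I\to F(D_I)$ such that
$$r_{\le I}:=\bigoplus_{\emptyset\ne I'\subset I}r_{I'}:\ F(U_I)\to F(D_I)\quad\text{is the identity on }F(D_I).$$

Suppose the maps are given for all proper nonempty subsets of $I$. Together they define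
$$s:\ \bigoplus_{\emptyset\ne I'\subsetneq I}F^{I'}=\sum_{i\in I}F(U_{I\setminus i})\to F(D_I),$$
whose restriction to $F(U_{I\setminus i})$ is $r_{\le I\setminus i}$. By induction $s$ is the identity on each $F(D_{I\setminus i})$, hence on $\sum_iF(D_{I\setminus i})$. By Lemma 12 this sum is exactly $F(D_I)\cap\sum_iF(U_{I\setminus i})$. So $s$ and $\mathrm{id}_{F(D_I)}$ agree where both are defined, and glue to a linear map on $\sum_iF(U_{I\setminus i})+F(D_I)$. Extend it linearly to $F(U_I)\to F(D_I)$ and let $r_I$ be the restriction to $F^I$. Then $r_{\le I}$ is this extension, so it is the identity on $F(D_I)$. For $|I|=1$ the domain of $s$ is $0$, and the construction gives the zero map to $D_I=0$'s space $F(D_I)=0$.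

Put $r:=r_{\le J}$. Since $r_{I'}$ takes values in $F(D_{I'})$, we get $r(F(U_I))=r_{\le I}(F(U_I))\subset F(D_I)$. $\square$

## A functional in which every one-vector extension occurs

When coning off, we assumed that $\varphi$ could be prescribed on $F(W\oplus kt)$. We now build one functional on one space $V$ in which every such prescription is realized by an actual vector of $V$.

**Lemma 14.** There are a countable-dimensional $V$ and a nonzero linear $\varphi:F(V)\to k$ such that:

(∗) for every finite-dimensional $W\le V$ and every linear $\psi:F(W\oplus kt)\to k$ ($t$ a new vector) with $\psi|_{F(W)}=\varphi|_{F(W)}$, there is $t'\in V\setminus W$ such that $\psi=\varphi\circ F(j)$, where $j:W\oplus kt\to V$ is the identity on $W$ and $j(t)=t'$.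

For example, take $W=kx$ a line. As $F(kx)=0$, any functional $\psi$ on $F(kx\oplus kt)$ is allowed, so every functional on $F$ of a plane occurs on a plane through $x$.

*Proof.* **Step 1: the start.** We need a nonzero functional. Let $V_0=k^2$ with basis $x,y$. The monomial $xy\cdots y$ has coefficient $1$ in $[x,y,\dots,y]$, so $F(V_0)\ne0$. Choose $\varphi_0\ne0$ on $F(V_0)$.

**Step 2: from $V_m$ to $V_{m+1}$.** We realize all prescriptions over subspaces of $V_m$. Let $V_m$ be finite-dimensional with $\varphi_m:F(V_m)\to k$. As $k$ is finite, there are finitely many pairs $(W,\psi)$ with $W\le V_m$ and $\psi$ a functional on $F(W\oplus kt)$ extending $\varphi_m|_{F(W)}$. Process them one at a time. Suppose a finite-dimensional $V'\ge V_m$ and a functional $\varphi'$ on $F(V')$ extending $\varphi_m$ have been reached, and let $(W,\psi)$ be the next pair. Adjoin a new vector $t$ and form $V'\oplus kt$. As $V'\cap(W\oplus kt)=W$, Lemma 7 gives $F(V')\cap F(W\oplus kt)=F(W)$, and there $\varphi'$ and $\psi$ agree. So they define a functional on $F(V')+F(W\oplus kt)$; extend it to $F(V'\oplus kt)$.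 After all pairs we have $(V_{m+1},\varphi_{m+1})$.

**Step 3: the union.** Put $V=\bigcup V_m$ and $\varphi=\bigcup\varphi_m$. A finite-dimensional $W\le V$ lies in some $V_m$, and a $\psi$ as in (∗) extends $\varphi_m|_{F(W)}$; so the pair $(W,\psi)$ was processed at stage $m$, and the vector adjoined for it serves as $t'$. It lies outside $W$. $\square$

## Contractibility of $X(G)$

Let $V,\varphi$ be as in Lemma 14 and let $G=G_\varphi$. By Lemma 9, with the spaces $V_m$ from the proof of Lemma 14, $G$ is a countable, locally finite $p$-group of finite exponent, of class exactly $n=q+1$, with $\Gamma^{q+1}(G)\cong\mathbb Z/p$. By Lemma 5, Theorem 1 follows once $X=X(G)$ is contractible.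

By Whitehead's theorem it suffices that $X$ is weakly contractible. A map from a sphere to $|X|$ has compact image, which lies in a finite subcomplex. So it suffices to prove: for each finite nonempty subcomplex $K\subset X$, the inclusion $|K|\hookrightarrow|X|$ is null-homotopic. Let $g_0,\dots,g_m$ be the distinct vertices of $K$.

**Step A: making the vertices independent.** The retraction needs linearly independent vectors, whereas the $\pi g_i$ may be dependent, or even equal. We push $K$ by a homotopy to a complex with independent vertices. Here the vectors unseen by $\varphi$ are the right tool.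

Let $W=\operatorname{span}(\pi g_0,\dots,\pi g_m)$. For $j=0,\dots,m$ in turn, let $W_j=W\oplus\langle t_0,\dots,t_{j-1}\rangle$ and apply (∗) to $W_j$ and $\psi=\varphi\circ F(\mathrm{pr})$, where $\mathrm{pr}:W_j\oplus kt\to W_j$ kills $t$. This $\psi$ restricts to $\varphi$ on $F(W_j)$, so (∗) applies and gives $t_j\in V\setminus W_j$. Composing these projections, we obtain $t_0,\dots,t_m\in V$, linearly independent modulo $W$, such that
$$\varphi(x)=\varphi(F(P)x)\qquad\text{for }x\in F(W\oplus\langle t_0,\dots,t_m\rangle), \tag{7}$$
where $P$ is the projection to $W$ killing all $t_i$. Choose $\epsilon_i\in G$ with $\pi(\epsilon_i)=t_i$, and put $g_i'=g_i\epsilon_i$, so $\pi(g_i')=\pi(g_i)+t_i$.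

Let $\sigma=\{g_i\}_{i\in I}\in K$. Then $D(\{g_i,g_i'\}_{i\in I})\subset Y:=D(\sigma)+\langle t_i:i\in I\rangle$, and $P(Y)=D(\sigma)$. By (7) and (4),
$$\varphi(F(Y))=\varphi(F(P)F(Y))\subset\varphi(F(D(\sigma)))=0,$$
so $\{g_i,g_i'\}_{i\in I}\in X$ by (4) again. Hence $g_i\mapsto g_i'$ defines a simplicial map $K\to X$ which is contiguous to the inclusion: for each simplex $\sigma$ of $K$, the union of $\sigma$ and its image is a simplex of $X$. Contiguous maps are homotopic, by the straight-line homotopy inside these simplices. Let $K'$ be the image of this map. The inclusion of $K$ is homotopic to a map that factors through $|K'|\hookrightarrow|X|$, so it remains to show that $|K'|\hookrightarrow|X|$ is null-homotopic. The vectors $v_i:=\pi(g_i')=\pi(g_i)+t_i$ are linearly independent, because the $t_i$ are independent modulo $W$.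

**Step B: coning off $K'$.** We now find the cone point $h$, using $r$ to prescribe $\varphi$ on a new vector. Let now $W=\operatorname{span}(v_0,\dots,v_m)$ and $J=\{0,\dots,m\}$, let $t$ be a new vector, and let $u_i=v_i+t\in W\oplus kt$. The $u_i$ are linearly independent, since the projection killing $t$ sends them to the $v_i$. For nonempty $I\subset J$ put $U_I=\operatorname{span}(u_i)_{i\in I}$ and $D_I=\operatorname{span}(u_i-u_j)_{i,j\in I}=\operatorname{span}(v_i-v_j)_{i,j\in I}$, in agreement with the notation of Lemma 13. Since $\sum c_iu_i=\sum c_iv_i+(\sum c_i)t$ lies in $W$ if and only if $\sum c_i=0$, we have $W\cap U_J=D_J$.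

Let $r:F(U_J)\to F(D_J)$ be as in Lemma 13. Consider the functionals $\varphi|_{F(W)}$ on $F(W)$ and $\varphi\circ r$ on $F(U_J)$. By Lemma 7 their domains meet in $F(W)\cap F(U_J)=F(D_J)$, and there they agree because $r$ is the identity on $F(D_J)$. So both are restrictions of one functional $\psi$ on $F(W\oplus kt)$. By (∗) we may regard $t$ as an element of $V\setminus W$ with $\psi=\varphi|_{F(W\oplus kt)}$. Choose $h\in G$ with $\pi(h)=-t$. As $t\notin W$, $h$ is not a vertex of $K'$.

Let $\sigma=\{g_i'\}_{i\in I}\in K'$. Then $D(\sigma)=D_I$, so $\varphi(F(D_I))=0$ by (4). Moreover $D(\sigma\cup\{h\})=\operatorname{span}(v_i-v_j,\ v_i+t)_{i,j\in I}=U_I$, and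
$$\varphi(F(U_I))=\psi(F(U_I))=\varphi(r(F(U_I)))\subset\varphi(F(D_I))=0 .$$
By (4), $\sigma\cup\{h\}\in X$. Hence the cone $h*K'$ is a subcomplex of $X$, and $|K'|\hookrightarrow|X|$ is null-homotopic. This proves Theorem 1. $\square$

## The prime $3$ in class $3$, and the finite stages

*Proof of Corollary 3.* If $p\ne3$, apply Theorem 1 with $q=2$: the group has class exactly $3$, $\Gamma^3(G)\cong\mathbb Z/p$ has exponent $p$, and $\mathscr C(\mathcal N_3,G)$ is contractible, in particular $2$-connected.

For $p=3$ we quote a known result: if $G$ is nilpotent of class $\le3$ and $[[G,G],G]$ has exponent dividing $3$, then $\mathscr C(\mathcal N_3,G)$ is $2$-connected if and only if $G$ is nilpotent of class $\le2$. So no group of class exactly $3$ with $\Gamma^3(G)$ of exponent $3$ has a $2$-connected $\mathscr C(\mathcal N_3,G)$. $\square$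

On the algebraic side, this excluded prime is the determinant $3$ found in the hand computation for three vertices and $n=3$.

*Proof of Addendum 4.* Take the finite groups $G_i$ of Lemma 9, part 3, for the spaces $V_i$ of Lemma 14; they increase to $G$ and have class exactly $n=q+1$. Whether a finite set $\sigma$ is a simplex depends only on $H_\sigma$, not on the ambient group. So $X(G)=\bigcup_jX(G_j)$ is an increasing union of finite subcomplexes. By the proof of Theorem 1 the inclusion $|X(G_i)|\hookrightarrow|X(G)|$ is null-homotopic. A null-homotopy has compact image, so it lies in $|X(G_j)|$ for some $j\ge i$. By the naturality in Lemma 5, $\mathscr C(\mathcal N_{q+1},G_i)\to\mathscr C(\mathcal N_{q+1},G_j)$ is null-homotopic. $\square$
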